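# Cycles of commutators and identities without a finite basis in characteristic $p$

## 1. Cycles of commutators in characteristic 2

### 1.1 Identities tested on a generating subspace

Suppose an algebra satisfies infinitely many identities. Do finitely many of them imply all the others? We study this first for identities that are tested only on a generating subspace, and we begin in characteristic $2$, where a count of cycles settles the matter.

Throughout, $K$ is a field, finite or infinite, and $K\langle X\rangle=K\langle x_1,x_2,\dots\rangle$ is the free associative algebra, with unit. Commutators are left-normed: $[a,b]=ab-ba$, $[a,b,c]=[[a,b],c]$. (Without unit nothing changes: a subspace closed under multiplication by polynomials without constant term is closed under multiplication by all polynomials, so polynomials without constant term generate the same ideal in both settings.)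

**Definition (weak identity).** Let $R$ be an associative algebra generated by a subspace $V$. A polynomial $f(x_1,\dots,x_n)$ is a weak polynomial identity for the pair $(R,V)$ if $f(v_1,\dots,v_n)=0$ for all $v_1,\dots,v_n\in V$.

For example, let $R=M_2(K)$ and let $V$ be the space of matrices of trace zero, which generates $R$. If $v\in V$, then $v^2=-\det(v)\cdot 1$ by Cayley–Hamilton, so $[x_1^2,x_2]$ is a weak identity for $(R,V)$. It is not an identity of $M_2(K)$: take $x_1=e_{11}$, $x_2=e_{12}$.

**Definition (weak T-ideal).** A weak T-ideal is an ideal of $K\langle X\rangle$ closed under all linear substitutions $x_i\mapsto\sum_j\lambda_{ij}x_j$, $\lambda_{ij}\in K$.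

The weak T-ideal generated by a set $S$ is therefore the ideal generated by all $f(\ell_1,\dots,\ell_r)$ with $f\in S$ and $\ell_i\in\mathrm{span}\,X$. We may substitute sums of variables, but not products.

**Definition (L-variety, finite basis, Specht property).** The L-variety defined by a set $S\subseteq K\langle X\rangle$ is the class of all pairs $(R,V)$ satisfying every element of $S$ as a weak identity. It is finitely based if its weak T-ideal of weak identities is generated, as a weak T-ideal, by finitely many polynomials. It has the Specht property if every sub-L-variety of it is finitely based.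

**Lemma 1.** The weak identities of the L-variety defined by $S$ are exactly the elements of the weak T-ideal $W$ generated by $S$.

*Proof.* The weak identities of a pair form an ideal, closed under linear substitutions because $V$ is a subspace. So every pair satisfying $S$ satisfies $W$. Conversely, consider the pair $(K\langle X\rangle/W,\mathrm{span}\,X)$, where $\mathrm{span}\,X$ stands for its image. It satisfies $S$, since $f(\ell_1,\dots,\ell_r)\in W$ for $f\in S$. If $f$ is a weak identity of this pair, evaluation at $v_i=x_i$ gives $f\in W$. $\blacksquare$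

The polynomials of this lecture are, for a prime $p=\mathrm{char}(K)$ and $n\ge2$,
$$c_n=[x_1,x_2]^{p-1}[x_2,x_3]^{p-1}\cdots[x_{n-1},x_n]^{p-1}[x_n,x_1]^{p-1}.$$
For $p=2$ this is the plain cycle $[x_1,x_2][x_2,x_3]\cdots[x_n,x_1]$. In Sections 1.2 and 1.4 I keep the letter $p$, because the arguments there do not depend on it; think of $p=2$.

### 1.2 Commutators as independent variables

Impose $[x_1,x_2,x_3]$. By multilinearity, the weak T-ideal it generates is the ideal generated by all $[x_i,x_j,x_k]$. The quotient of $K\langle X\rangle$ by it is the universal enveloping algebra $U=U(L)$ of the free nilpotent Lie algebra $L$ of class $2$, which has basis $x_i$ and $z_{ij}=[x_i,x_j]$, $i<j$. By the Poincaré–Birkhoff–Witt theorem: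

* $Z=K[z_{ij}:i<j]$ is a polynomial algebra, and it is central in $U$;
* $U$ is a free $Z$-module with basis the ordered monomials $x^\beta=x_1^{\beta_1}x_2^{\beta_2}\cdots$.

Put $z_{ji}=-z_{ij}$ and $z_{ii}=0$. For $\ell=\sum\lambda_jx_j$ and $\ell'=\sum\lambda'_jx_j$,
$$[\ell,\ell']=\sum_{j<k}(\lambda_j\lambda'_k-\lambda_k\lambda'_j)\,z_{jk}\in Z. \tag{1}$$

Weak T-ideals really are smaller than T-ideals here: $[x_1x_4,x_2]=x_1z_{42}+z_{12}x_4$ in $U$, so $[x_1x_4,x_2,x_3]=z_{13}z_{42}+z_{12}z_{43}\ne0$ in $U$.

We carry along one more polynomial. It costs nothing and gives stronger statements later: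
$$\mathrm{pl}(x_1,x_2,x_3,x_4)=[x_1,x_2][x_3,x_4]-[x_1,x_3][x_2,x_4]+[x_1,x_4][x_2,x_3].$$
For $S\subseteq\{2,3,\dots\}$ let $W_S$ be the weak T-ideal generated by $[x_1,x_2,x_3]$, $\mathrm{pl}$ and $\{c_m:m\in S\}$. Let $I_S\subseteq Z$ be the ideal of $Z$ generated by all $\mathrm{pl}(\ell_1,\dots,\ell_4)$ and all $c_m(\ell_1,\dots,\ell_m)$ with $m\in S$ and $\ell_i\in\mathrm{span}\,X$; these elements lie in $Z$ by (1). Write $I_n=I_{\{2,3,\dots\}\setminus\{n\}}$.

**Lemma 2.** (i) If $I$ is an ideal of $Z$, $z\in Z$ and $k\ge0$, then $x_1^kz\in IU$ if and only if $z\in I$. (ii) $c_n\in W_S$ if and only if $c_n\in I_S$.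

*Proof.* (i) Since $U=\bigoplus_\beta Zx^\beta$, we have $IU=\bigoplus_\beta Ix^\beta$. The element $x_1^kz$ has the single coordinate $z$, at the basis element $x_1^k$. (ii) The image of $W_S$ in $U$ is the two-sided ideal generated by the central elements that generate $I_S$, that is, $I_SU$. Since $W_S$ contains the kernel of $K\langle X\rangle\to U$, $c_n\in W_S$ if and only if $c_n\in I_SU$. Apply (i) with $k=0$. $\blacksquare$

So the question is now one about ideals in a commutative polynomial ring.

### 1.3 Lengths 2, 3 and 4 by hand, for $p=2$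

In characteristic $2$,
$$c_2(\ell,\ell')=[\ell,\ell']^2=\sum_{j<k}(\lambda_j\lambda_k'-\lambda_k\lambda'_j)^2z_{jk}^2 .$$
So all values of $c_2$ lie in the ideal $(z_{jk}^2:j<k)$. The element $c_3=z_{12}z_{23}z_{31}$ is a squarefree monomial up to sign, hence lies outside that ideal. Thus $c_3$ does not follow from $c_2$ and $[x_1,x_2,x_3]$.

The next length is less transparent. From $c_3$ we obtain
$$c_3(x_1+x_4,x_2,x_3)-c_3(x_1,x_2,x_3)-c_3(x_4,x_2,x_3)=z_{12}z_{23}z_{34}+z_{42}z_{23}z_{31}.$$
Multiplying by $z_{41}$, we see that the cycle $1,2,3,4$ and the cycle $1,3,2,4$ agree up to sign modulo consequences of $c_3$. So no simple property of monomials will separate $c_4$ from $c_2,c_3$. We look for a linear functional that takes the value $1$ on $c_n$ and kills all consequences of the shorter cycles.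

### 1.4 Two-dimensional vectors and one coefficient

Replace $x_j$ by a generic vector $(a_j,b_j)$ in the plane and commutators by determinants. Let
$$P=K[a_1,b_1,\dots,a_n,b_n],\qquad \omega_{jk}=a_jb_k-a_kb_j,$$
and let $B\subseteq P$ be the subalgebra generated by all $\omega_{jk}$. Grade $P$ by multidegree, the $j$-th component being the degree in $(a_j,b_j)$. I call $(a_j,b_j)$ "column $j$". The $\omega_{jk}$ are multihomogeneous, so $B$ is a multigraded subalgebra. For $m\ge2$ let $Q_m=K[X_1,Y_1,\dots,X_m,Y_m]$ and
$$C_m=\prod_{i\in\mathbb Z/m}(X_iY_{i+1}-X_{i+1}Y_i)^{p-1}\in Q_m .$$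

**Definition ($F^A$).** For $F\in Q_m$ and $A=(\alpha_{ij})\in\mathbb N^{m\times n}$, let $F^A\in P$ be the coefficient of $\tau^A=\prod\tau_{ij}^{\alpha_{ij}}$ in $F$ after the substitution $X_i\mapsto\sum_j\tau_{ij}a_j$, $Y_i\mapsto\sum_j\tau_{ij}b_j$.

The map $F\mapsto F^A$ is linear, and $F^A$ has degree $\sum_i\alpha_{ij}$ in column $j$. If $F$ has degree $d_i$ in $(X_i,Y_i)$ for each $i$, then $F^A=0$ unless the row sums of $A$ are the $d_i$. For a product $F=\prod_iF_i(X_i,Y_i)$ the coefficient factors over the rows. Example for $p=2$: a factor $X_iY_i$ whose row of $A$ has two entries $1$, in columns $j,j'$, contributes $a_jb_{j'}+a_{j'}b_j$; a row with a single entry $2$, in column $j$, contributes $a_jb_j$.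

*Expansion of $C_m$.* For $1\le k\le p-1$ we have $\binom{p-1}{k}+\binom{p-1}{k-1}=\binom pk=0$ in $K$, so $\binom{p-1}k=(-1)^k$ in $K$ for $0\le k\le p-1$. Hence $\binom{p-1}k(-1)^{p-1-k}=(-1)^{p-1}=1$ in $K$ (also for $p=2$), and
$$(X_iY_{i+1}-X_{i+1}Y_i)^{p-1}=\sum_{k=0}^{p-1}(X_iY_{i+1})^{k}(X_{i+1}Y_i)^{p-1-k}.$$
Choose $k_i$ in the $i$-th factor. The variable $X_i$ gets exponent $k_i$ from factor $i$ and $p-1-k_{i-1}$ from factor $i-1$; the variable $Y_i$ gets $p-1-k_i$ and $k_{i-1}$. So
$$C_m=\sum_{e\in\mathbb Z^m}N(e)\prod_iX_i^{p-1+e_i}Y_i^{p-1-e_i}, \tag{2}$$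
where $N(e)$ is the number of $(k_i)\in\{0,\dots,p-1\}^{\mathbb Z/m}$ with $k_i-k_{i-1}=e_i$ for all $i$. Only $e$ with $\sum e_i=0$ and $|e_i|\le p-1$ occur. Two values matter.

* $N(0)=p=0$ in $K$, since $k$ is constant.
* If $e_i=s>0$, $e_{i'}=-s$ and all other entries are $0$, then $N(e)=p-s$: $k$ equals $\kappa+s$ on the arc $i,\dots,i'-1$ and $\kappa$ on the arc $i',\dots,i-1$, with $0\le\kappa\le p-1-s$.

For $p=2$ this is a count of orientations of a cycle: read $X_iY_{j}$ as an edge directed from $i$ to $j$. The balanced monomial $\prod X_iY_i$ counts the two cyclic orientations, and $2=0$. So look at the next simplest monomial, with one source and one sink. Only one orientation has its only source at vertex $1$ and its only sink at vertex $2$. This suggests the following functional. Let $\psi:P\to K$ take the coefficient of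
$$a_1^{2p-2}\,b_2^{2p-2}\prod_{j=3}^n(a_jb_j)^{p-1}.$$

**Proposition 3.** (i) $\psi\big(C_n(a_1,b_1,\dots,a_n,b_n)\big)=1$ for $n\ge2$.

(ii) Let $2\le m<n$. Let $A\in\mathbb N^{m\times n}$ have all row sums $2p-2$ and all column sums $\le2p-2$. Let $g\in B$ be multihomogeneous of degree $2p-2-\sum_i\alpha_{ij}$ in $(a_j,b_j)$ for each $j$. Then $\psi(g\,C_m^A)=0$.

*Proof of (i).* By (2) the coefficient is $N(p-1,-(p-1),0,\dots,0)=p-(p-1)=1$.

Part (ii) is proved for $p=2$ in Section 1.5 and for all $p$ in Section 3. Here is what it gives.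

**Lemma 4.** If Proposition 3 holds for $p$ and $n$, then $c_n\notin I_n$.

*Proof.* Suppose $c_n\in I_n$. All generators of $I_n$ are homogeneous in the $z_{jk}$; by (1), $c_m(\ell)$ has $z$-degree $m(p-1)$. Take the component of $z$-degree $n(p-1)$. Generators $c_m(\ell)$ with $m>n$ drop out, so
$$c_n=\sum_sg_s\,c_{m_s}(\ell^{(s)})+(\text{multiples of values of }\mathrm{pl}),\qquad g_s\in Z,\ 2\le m_s<n.$$
Let $\rho:Z\to P$ be the algebra homomorphism with $z_{jk}\mapsto\omega_{jk}$ for $j<k\le n$ and $z_{jk}\mapsto0$ for $j<k$, $k>n$. By (1), $\rho([\ell,\ell'])$ is the determinant of the two vectors obtained from $\ell,\ell'$ by $x_j\mapsto(a_j,b_j)$ for $j\le n$ and $x_j\mapsto(0,0)$ for $j>n$.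

First, $\rho$ kills every $\mathrm{pl}(\ell_1,\dots,\ell_4)$. Indeed, writing $d_{ij}=\det(v_i,v_j)$, the expression $d_{12}d_{34}-d_{13}d_{24}+d_{14}d_{23}$ is linear in each of $v_2,v_3,v_4$, and it vanishes when two of these are equal: for $v_2=v_3$ it is $d_{12}d_{24}-d_{12}d_{24}$, for $v_3=v_4$ it is $-d_{13}d_{23}+d_{13}d_{23}$, for $v_2=v_4$ it is $d_{12}d_{32}+d_{12}d_{23}=0$. An alternating trilinear map on a free module of rank $2$ is zero, because among three basis vectors two coincide.

Second, $\rho(c_n)=C_n(a_1,b_1,\dots,a_n,b_n)$. For $\ell_i=\sum_j\tau_{ij}x_j$ with $\tau_{ij}\in K$,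
$$\rho(c_m(\ell_1,\dots,\ell_m))=\sum_A\tau^AC_m^A,$$
over $A\in\mathbb N^{m\times n}$ with all row sums $2p-2$. Also $\rho(g_s)\in B$.

Now take the component of multidegree $(2p-2,\dots,2p-2)$. The left side $C_n(a,b)$ lies in it. On the right we get a $K$-linear combination of elements $g\,C_m^A$ with $m<n$, where $g\in B$ is the multihomogeneous component of some $\rho(g_s)$ of degree $2p-2-\sum_i\alpha_{ij}$ in column $j$; matrices with a column sum above $2p-2$ contribute nothing. Apply $\psi$: by Proposition 3, $1=0$, a contradiction. (For $n=2$ there are no terms $g\,C_m^A$, and the equation reads $C_2(a,b)=0$, again a contradiction.) $\blacksquare$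

### 1.5 Counting cycles

*Proof of Proposition 3(ii) for $p=2$.* Now the rows of $A$ sum to $2$, and the columns to at most $2$. In a term $e$ of (2), row $i$ carries $X_i^2$, $Y_i^2$ or $X_iY_i$ according to $e_i=1,-1,0$.

**Step 1.** *Remove the unbalanced rows.* Since $X_i^2\mapsto\sum_j\tau_{ij}^2a_j^2$, a row with $e_i=1$ contributes only if row $i$ of $A$ is a single $2$, say in column $j$, and then it contributes the factor $a_j^2$. The functional $\psi(g\,\cdot)$ kills all multiples of $a_j^2$ with $j\ne1$. So $j=1$. In the same way, $e_i=-1$ forces row $i$ to be a single $2$ in column $2$. Column sums are at most $2$, so there is at most one row of each kind. Since $\sum e_i=0$ and $N(0)=0$, the value $\psi(gC_m^A)$ is $0$ unless there are rows $i$ and $i'$ with $\alpha_{i1}=2$ and $\alpha_{i'2}=2$. Then only $e_i=1$, $e_{i'}=-1$ survives, with coefficient $N(e)=1$: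
$$\psi(gC_m^A)=\psi\Big(g\,a_1^2b_2^2\Big(\prod_{k\ne i,i'}X_kY_k\Big)^{A''}\Big),$$
where $A''$ consists of the other $m-2$ rows.

**Step 2.** *Recognize an element of $B$.* Columns $1$ and $2$ are full: the other rows and $g$ do not involve them. A row $k\ne i,i'$ with a single $2$, in column $j$, contributes $a_jb_j$, and column $j$ is then full. A row with two $1$'s, in columns $j,j'$, contributes $a_jb_{j'}+a_{j'}b_j=\omega_{jj'}$, because the characteristic is $2$. Let $D\subseteq\{3,\dots,n\}$ be the set of columns filled by a single $2$ in these rows. Then $|D|\le m-2<n-2$, so $T=\{3,\dots,n\}\setminus D$ is not empty. What remains is the coefficient of $\prod_{j\in T}a_jb_j$ in the product $f$ of $g$ with some $\omega_{jj'}$; here $f\in B$ has degree $2$ in each column of $T$ and degree $0$ elsewhere.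

**Step 3.** *Count orientations.* The element $f$ is a linear combination of monomials in the $\omega_{jk}$ in which each index of $T$ occurs exactly twice. Such a monomial is a multigraph on $T$ without loops and with all vertices of degree $2$, that is, a disjoint union of cycles of length at least $2$ (a double edge is a cycle of length $2$). The coefficient of $\prod_{j\in T}a_jb_j$ is, up to sign, the product over the cycles of the number of cyclic orientations. Each factor is $2=0$, and there is at least one cycle because $T\ne\varnothing$. So the coefficient is $0$. $\blacksquare$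

**Theorem 5 (characteristic 2).** Let $\mathrm{char}(K)=2$. The L-variety defined by $[x_1,x_2,x_3]$ and $[x_1,x_2][x_2,x_3]\cdots[x_n,x_1]$, $n\ge2$, is not finitely based.

*Proof.* Let $W$ be the weak T-ideal generated by these polynomials; by Lemma 1 it is the weak T-ideal of the L-variety. If finitely many polynomials generate $W$, each of them lies in the weak T-ideal generated by $[x_1,x_2,x_3]$ and finitely many $c_m$. So $W$ is generated by $[x_1,x_2,x_3],c_2,\dots,c_N$ for some $N$, and $c_{N+1}\in W\subseteq W_{\{2,\dots,N\}}\subseteq W_{\{2,3,\dots\}\setminus\{N+1\}}$. By Lemma 2(ii), $c_{N+1}\in I_{N+1}$, against Lemma 4. $\blacksquare$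

Theorem 5 is the main step of a theorem of Vaughan-Lee: over a field of characteristic $2$, the variety $\mathfrak{AN}_2$ does not satisfy the Specht property. Here $\mathfrak{AN}_2$ is the variety of Lie algebras having an abelian ideal with nilpotent quotient of class at most $2$.

## 2. What changes in odd characteristic

### 2.1 Two problems, and the collapse of the plain cycles

For $\mathrm{char}(K)=p>2$, Vesselin Drensky's "Weak polynomial identities and their applications", arXiv:2007.13634 (2020), is the source of the following problem. Determine (a) whether the variety of Lie algebras $\mathfrak{AN}_2$ satisfies the Specht property, that is, whether each of its subvarieties is defined by finitely many identities; (b) whether the L-variety defined by $[x_1,x_2,x_3]$ has the Specht property.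

The first thing to try is the same family $u_n=[x_1,x_2][x_2,x_3]\cdots[x_n,x_1]$. It fails at once. In $U$ we have $u_2=-z_{12}^2$ and
$$u_2(x_1,x_2+x_3)-u_2(x_1,x_2)-u_2(x_1,x_3)=-2\,z_{12}z_{13}.$$
As $2$ is invertible, $z_{12}z_{13}$ is a consequence of $u_2$, hence, after renaming, so is $z_{12}z_{23}$. This product divides $u_n$ for every $n\ge3$. So all $u_n$ follow from $u_2$ and $[x_1,x_2,x_3]$.

The obstacle is the number $2=\binom21$. Raise every commutator to the power $q$. The corresponding mixed term of $z_{12}^{2q}$, under $x_2\mapsto x_2+x_3$, is $\binom{2q}q z_{12}^qz_{13}^q$. For $q=p-1$ the coefficient $\binom{2p-2}{p-1}$ is divisible by $p$: the factor $p$ occurs in $(2p-2)!$ and not in $(p-1)!$. This choice also gives $N(0)=p=0$ in (2), in place of $2=0$. Therefore we work with $c_n$ as defined, with exponents $p-1$.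

### 2.2 Where the cycle count stops

Everything in Sections 1.2 and 1.4 holds for all $p$. What remains is Proposition 3(ii), and there Step 2 of Section 1.5 breaks. For $p=2$ each remaining row either fills a whole column or contributes an element of $B$. Take $p=3$ and a row $k\ne i,i'$ carrying $(X_kY_k)^{2}$, with entries $3$ and $1$ in columns $j$ and $j'$. The coefficient of $\tau_j^3\tau_{j'}$ in $(\tau_ja_j+\tau_{j'}a_{j'})^2(\tau_jb_j+\tau_{j'}b_{j'})^2$ is
$$F=2a_jb_j(a_jb_{j'}+a_{j'}b_j).$$
It uses degree $3$ of the allowed $4$ in column $j$, so the column is not full. It is also not in $B$. To see this, apply the shear $a_r\mapsto a_r+tb_r$, $b_r\mapsto b_r$, which fixes all $\omega_{rs}$ and hence $B$. Then $F$ becomes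
$$2(a_j+tb_j)b_j(a_jb_{j'}+a_{j'}b_j+2tb_jb_{j'})=F+b_j^3\,(2t\,a_{j'}+t^2\,b_{j'})$$
in characteristic $3$: the coefficient of $t$ is $2b_j^2(3a_jb_{j'}+a_{j'}b_j)$ and that of $t^2$ is $4b_j^3b_{j'}$. There is a second change: columns $1$ and $2$ keep some degree after the unbalanced rows are removed, namely $p-2$, which was $0$ for $p=2$.

The computation also shows the way out. The failure of invariance is divisible by $b_j^p$, where $j$ is the column in which the row has an entry $\ge p$. The functional $\psi$ extracts $(a_jb_j)^{p-1}$ in column $j\ge3$, and this kills $b_j^p$. So invariance under the shear can be recovered after the coefficients in these columns have been extracted. All we need is one column left over, in which no entry is $\ge p$, and there the invariance must force the vanishing.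

### 2.3 The results

In the statements, $K$ is an arbitrary field of characteristic $p>0$. The case $p>2$ is the one asked for, and the proofs include $p=2$. For an associative polynomial $f$ and a Lie element $u$, let $u\cdot f$ be the right action determined by $u\cdot(x_{i_1}\cdots x_{i_k})=[u,x_{i_1},\dots,x_{i_k}]$. Put
$$w_n=[y_1,y_2,y_3]\cdot c_n .$$
By the Jacobi identity, $u\cdot[x_i,x_j]=[u,x_i,x_j]-[u,x_j,x_i]=[u,[x_i,x_j]]$. So $w_n$ is the left-normed commutator of $[y_1,y_2,y_3]$ with $[x_1,x_2]$ taken $p-1$ times, then $[x_2,x_3]$ taken $p-1$ times, and so on, then $[x_n,x_1]$ taken $p-1$ times.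

**Theorem 6 (problem (b)).** The L-variety defined by $[x_1,x_2,x_3]$ and all $c_n$, $n\ge2$, is not finitely based. So the L-variety defined by $[x_1,x_2,x_3]$ does not have the Specht property.

**Theorem 7 (problem (a)).** The subvariety of $\mathfrak{AN}_2$ defined by the identities $w_n$, $n\ge2$, is not finitely based. So $\mathfrak{AN}_2$ does not have the Specht property.

**Theorem 8 (strong form).** For $S\subseteq\{2,3,\dots\}$ let $W_S$ be the weak T-ideal generated by $[x_1,x_2,x_3]$, $\mathrm{pl}$ and $\{c_m:m\in S\}$, and let $\mathfrak V_S$ be the subvariety of $\mathfrak{AN}_2$ defined by $[y_1,y_2,y_3]\cdot\mathrm{pl}$ and $\{w_m:m\in S\}$.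

1. $c_n\in W_S$ if and only if $n\in S$, and $w_n$ holds in $\mathfrak V_S$ if and only if $n\in S$. Hence there are $2^{\aleph_0}$ distinct $W_S$ and $2^{\aleph_0}$ distinct $\mathfrak V_S$.
2. $W_S$ is finitely generated if and only if $S$ is finite, and $\mathfrak V_S$ is finitely based if and only if $S$ is finite. In particular, for $p>2$ even the L-variety defined by $[x_1,x_2,x_3]$ and the standard polynomial $s_4$ is not Specht.
3. For $c\ge1$, the L-variety defined by $[x_1,\dots,x_{c+1}]$ has the Specht property if and only if $c=1$. For $c\ge2$, the variety $\mathfrak{AN}_c$ (abelian ideal, quotient nilpotent of class at most $c$) is not Specht.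

## 3. A shear and a spare column

### 3.1 The cycle count again, without graphs

Let $t$ be an indeterminate. Let $\sigma$ be the $K[t]$-algebra endomorphism of $P[t]$ with $a_j\mapsto a_j+tb_j$, $b_j\mapsto b_j$, and let $\sigma$ act on $Q_m[t]$ by $X_i\mapsto X_i+tY_i$, $Y_i\mapsto Y_i$. It fixes each $\omega_{jk}$, since $(a_j+tb_j)b_k-(a_k+tb_k)b_j=\omega_{jk}$. So it fixes $B$ elementwise, and likewise it fixes every $X_iY_k-X_kY_i$.

Here is Step 3 of Section 1.5 redone with $\sigma$, for $p=2$. Let $f\in B$ have degree $2$ in each column of $T\neq\varnothing$ and degree $0$ elsewhere, and choose $c\in T$. Let $h=h_0b_c^2+h_1a_cb_c+h_2a_c^2$ be the coefficient of $\prod_{j\in T\setminus\{c\}}a_jb_j$ in $f$. Taking this coefficient commutes with $\sigma$ on polynomials of degree $2$ in each of these columns: modulo $(a_j^2,b_j^2)$ the monomials $a_j^2$, $b_j^2$ stay zero under $\sigma$, and $(a_j+tb_j)b_j\equiv a_jb_j$. Since $\sigma f=f$, we get $\sigma h=h$. The coefficient of $t$ in $\sigma h$ is $h_1b_c^2$, because $\sigma(a_c^2)=a_c^2+t^2b_c^2$. So $h_1=0$,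 which is the claim. This version uses only $\sigma$-invariance after extraction of coefficients, and that will survive for odd $p$.

### 3.2 Two rules for $F^A$

**(P1)** Since $(\sum_j\tau_{kj}a_j)^p=\sum_j\tau_{kj}^pa_j^p$ in characteristic $p$, comparing coefficients of $\tau^A$ gives
$$(X_k^pG)^A=\sum_{j:\,\alpha_{kj}\ge p}a_j^p\,G^{A-pE_{kj}},\qquad (Y_k^pG)^A=\sum_{j:\,\alpha_{kj}\ge p}b_j^p\,G^{A-pE_{kj}},$$
where $E_{kj}$ is the matrix unit.

**(P2)** $\sigma(F^A)=(\sigma F)^A$. Indeed, $\sigma$ sends $\sum_j\tau_{ij}a_j$ to $\sum_j\tau_{ij}a_j+t\sum_j\tau_{ij}b_j$, which is the result of the substitution in $X_i+tY_i$.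

### 3.3 Proof of Proposition 3(ii) for every $p$

Let $m<n$, $A$ and $g$ be as in Proposition 3(ii). Note that $gC_m^A$ has degree $2p-2$ in every column.

**Step 1.** *Purpose: reduce $C_m$ to the terms with two nonzero $e_i$, and sum them up.* Consider one term $e$ of (2). If $e_i>0$, it is divisible by $X_i^p$; if $e_i<0$, by $Y_i^p$. Row $i$ has sum $2p-2<2p$, so at most one $j$ has $\alpha_{ij}\ge p$. By (P1), the contribution of the term to $C_m^A$ is $0$ if there is no such $j$, and otherwise it is divisible by $a_j^p$ (if $e_i>0$) or $b_j^p$ (if $e_i<0$). The functional $\psi(g\,\cdot)$ kills everything divisible by $a_j^p$ or $b_j^p$ with $j\ge3$, by $b_1^p$, or by $a_2^p$, because the monomial defining $\psi$ has smaller exponents there. So a nonzero contribution requires, for every $i$ with $e_i\ne0$: either $e_i>0$ and $\alpha_{i1}\ge p$, or $e_i<0$ and $\alpha_{i2}\ge p$.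

Column sums are less than $2p$, so at most one row has $\alpha_{i1}\ge p$ and at most one has $\alpha_{i2}\ge p$. Hence at most one $e_i$ is positive and at most one is negative. Since $\sum e_i=0$ and $N(0)=0$, we get $\psi(gC_m^A)=0$ unless there are rows $i,i'$ with $\alpha_{i1}\ge p$ and $\alpha_{i'2}\ge p$. Assume that there are. They are unique, and $i\ne i'$ because a row sum is less than $2p$. The only remaining terms have $e_i=s$, $e_{i'}=-s$ with $1\le s\le p-1$, other entries $0$, and coefficient $p-s=-s$. Such a term is
$$-s\;X_i^pY_{i'}^p\,(X_iY_{i'})^{s-1}(X_{i'}Y_i)^{p-1-s}\prod_{k\ne i,i'}(X_kY_k)^{p-1}.$$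
Apply (P1) to $X_i^p$ and to $Y_{i'}^p$. In row $i$ the only entry $\ge p$ is in column $1$, and in row $i'$ it is in column $2$, so the factor $a_1^pb_2^p$ comes out. Therefore
$$\psi(gC_m^A)=\psi'\big(g\,\Phi^{A'}\big),\qquad A'=A-pE_{i1}-pE_{i'2}, \tag{3}$$
where $\psi'$ takes the coefficient of $a_1^{p-2}b_2^{p-2}\prod_{j\ge3}(a_jb_j)^{p-1}$ and
$$\Phi=\Big(\sum_{s=1}^{p-1}(-s)(X_iY_{i'})^{s-1}(X_{i'}Y_i)^{p-1-s}\Big)\prod_{k\ne i,i'}(X_kY_k)^{p-1}
=(X_iY_{i'}-X_{i'}Y_i)^{p-2}\prod_{k\ne i,i'}(X_kY_k)^{p-1}. \tag{4}$$
To check the last equality, note that in $K$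
$$\binom{p-2}{s-1}=\prod_{l=1}^{s-1}\frac{p-1-l}{l}=(-1)^{s-1}\prod_{l=1}^{s-1}\frac{l+1}{l}=(-1)^{s-1}s,$$
so the coefficient of $(X_iY_{i'})^{s-1}(X_{i'}Y_i)^{p-1-s}$ in the power is $\binom{p-2}{s-1}(-1)^{p-1-s}=(-1)^{p-2}s=-s$; for $p=2$ only $s=1$ occurs, and $1=-1$.

So the bracket has become a power of a determinant, which $\sigma$ fixes.

**Step 2.** *Purpose: find the spare column.* Each of the $m-2$ rows $k\ne i,i'$ has at most one column $j$ with $\alpha_{kj}\ge p$. There are $n-2>m-2$ columns $j\ge3$. So there is a column $c\ge3$ with $\alpha_{kc}<p$ for all $k\ne i,i'$. This is the only place where $m<n$ is used.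

Let $J=\{3,\dots,n\}\setminus\{c\}$. Let $E$ be the $K[t]$-linear map on $P[t]$ taking the coefficient of $\prod_{j\in J}(a_jb_j)^{p-1}$, with values in $K[t][a_1,b_1,a_2,b_2,a_c,b_c]$, and put $H=E(g\,\Phi^{A'})$. The polynomial $g\,\Phi^{A'}$ has degree $(2p-2)-p=p-2$ in columns $1$ and $2$, and $2p-2$ in all others. So $H$ has degrees $p-2$, $p-2$, $2p-2$ in $(a_1,b_1)$, $(a_2,b_2)$, $(a_c,b_c)$, and it does not involve $t$. The number $\psi'(g\Phi^{A'})$ is the coefficient of $a_1^{p-2}b_2^{p-2}a_c^{p-1}b_c^{p-1}$ in $H$.

**Step 3.** *Purpose: show that $\sigma H=H$.* We check two things.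

First, $E\sigma=\sigma E$ on elements of degree $2p-2$ in each $(a_j,b_j)$, $j\in J$. Take a monomial $M'\prod_{j\in J}a_j^{\mu_j}b_j^{\nu_j}$ with $\mu_j+\nu_j=2p-2$, where $M'$ involves only columns $1,2,c$. If some $\mu_j\ge p$ or $\nu_j\ge p$, then $E$ kills the monomial. It also kills its image under $\sigma$, which lies in the ideal $(a_j^p,b_j^p)$, because $\sigma(a_j^p)=a_j^p+t^pb_j^p$ and $\sigma(b_j^p)=b_j^p$. Otherwise all $\mu_j=\nu_j=p-1$; then $\sigma E$ gives $\sigma(M')$, and since $(a_j+tb_j)^{p-1}b_j^{p-1}\equiv(a_jb_j)^{p-1}$ modulo $b_j^p$, $E\sigma$ also gives $\sigma(M')$.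

Second, $\sigma$ changes $\Phi$ only by terms that $E$ cannot see. The power of the determinant in (4) is fixed by $\sigma$, and $(X_k+tY_k)^{p-1}Y_k^{p-1}\equiv(X_kY_k)^{p-1}$ modulo $Y_k^p$. Hence $\sigma\Phi=\Phi+\Phi'$, where $\Phi'$ is a sum of terms each divisible by some $Y_k^p$ with $k\ne i,i'$. I claim that $E(g\,\Phi'^{A'})=0$. By (P1), a term divisible by $Y_k^p$ yields only terms divisible by some $b_j^p$ with $\alpha_{kj}\ge p$ (row $k$ of $A'$ equals row $k$ of $A$). Here $j\ne1,2$: columns $1$ and $2$ of $A$ have sums less than $2p$ and already contain $\alpha_{i1}\ge p$ and $\alpha_{i'2}\ge p$. Also $j\ne c$ by the choice of $c$. So $j\in J$, and $E$ kills multiples of $b_j^p$.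

Together, using $\sigma g=g$ and (P2),
$$\sigma H=\sigma E(g\Phi^{A'})=E\big(\sigma(g\Phi^{A'})\big)=E\big(g(\sigma\Phi)^{A'}\big)=E(g\Phi^{A'})+E(g\Phi'^{A'})=H.$$

**Step 4.** *Purpose: read off the vanishing from a degree in $t$.* Write the arguments of $H$ in the order $a_1,b_1,a_2,b_2,a_c,b_c$ and put
$$h(a_c,b_c)=H(1,0,0,1,a_c,b_c)=\sum_rh_r\,a_c^rb_c^{2p-2-r}.$$
Setting $b_1=a_2=0$ keeps exactly the monomials with $a_1^{p-2}b_2^{p-2}$, so $h_{p-1}=\psi'(g\Phi^{A'})$. Now evaluate $\sigma H=H$ at $(a_1,b_1,a_2,b_2)=(1,0,0,1)$: there $a_1+tb_1=1$ and $a_2+tb_2=t$, so $H(1,0,t,1,a_c+tb_c,b_c)=h(a_c,b_c)$. Replacing $a_c$ by $a_c-tb_c$,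
$$H(1,0,t,1,a_c,b_c)=h(a_c-tb_c,\,b_c). \tag{5}$$
On the left, $t$ enters only through $a_2$, so the $t$-degree is at most $p-2$. If $h\neq0$, let $r_0$ be the largest $r$ with $h_r\ne0$. On the right the coefficient of $t^{r_0}$ is $(-1)^{r_0}h_{r_0}b_c^{2p-2}\ne0$, so the $t$-degree is exactly $r_0$. Hence $r_0\le p-2$ and $h_{p-1}=0$; if $h=0$ this is trivial. By (3), $\psi(gC_m^A)=0$. $\blacksquare$

The degree $p-2$ left in column $2$ is exactly small enough: one more and (5) would allow $h_{p-1}\ne0$.

## 4. No finite basis for the weak identities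

**Proposition 9.** Let $n\ge2$. Then (i) $c_n\notin I_n$; (ii) $c_n\notin W_{\{2,3,\dots\}\setminus\{n\}}$; (iii) $x_1^kc_n\notin I_nU$ for all $k\ge0$.

*Proof.* Proposition 3 now holds for all $p$ and $n$, so Lemma 4 gives (i). Then (ii) follows from Lemma 2(ii) and (iii) from Lemma 2(i). $\blacksquare$

*Proof of Theorem 6.* Let $W$ be the weak T-ideal generated by $[x_1,x_2,x_3]$ and all $c_n$. By Lemma 1 it is the weak T-ideal of the L-variety in question. If $W$ were generated by finitely many polynomials, each of them would lie in the weak T-ideal generated by $[x_1,x_2,x_3]$ and finitely many $c_m$. So $W$ would be generated by $[x_1,x_2,x_3],c_2,\dots,c_N$ for some $N$. Then $c_{N+1}\in W\subseteq W_{\{2,3,\dots\}\setminus\{N+1\}}$, against Proposition 9(ii). $\blacksquare$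

## 5. Lie algebras $R\rtimes L_0$ that separate the identities $w_n$

A Lie algebra $L$ lies in $\mathfrak{AN}_2$ if and only if it satisfies
$$[[x_1,x_2,x_3],[x_4,x_5,x_6]]=0. \tag{6}$$
Indeed, if $I$ is an abelian ideal and $L/I$ has class at most $2$, all values of $[x_1,x_2,x_3]$ lie in $I$ and commute. Conversely, if (6) holds, the ideal $[L,L,L]$ is spanned by pairwise commuting elements, so it is abelian, and $L/[L,L,L]$ has class at most $2$.

The standard way to produce such algebras is to let a class-$2$ Lie algebra act on a module. For example, let $\mathfrak h$ have basis $x,y,z$ with $[x,y]=z$ central, and let it act on $M=K[s]$ from the right by $m\cdot x=sm$, $m\cdot y=m'$, $m\cdot z=m$. This is a module: $(m\cdot x)\cdot y-(m\cdot y)\cdot x=(sm)'-sm'=m=m\cdot z$, and $z$ acts as the identity, so it commutes with the other actions. Then $M\rtimes\mathfrak h$, with $M$ abelian and $[m,l]=m\cdot l$, lies in $\mathfrak{AN}_2$. It is not nilpotent, since $[m,z]=m$.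

*Proof of Theorem 7.*

**Step 1.** *Purpose: build an algebra that should satisfy every $w_m$ except $w_n$.* Fix $n\ge2$. Let $R=U/I_nU$, let $V\subseteq R$ be the image of $\mathrm{span}\,X$, and let $L_0=V+[V,V]$, where $[V,V]$ is the span of the commutators. Since $[V,V]$ is central in $R$, $L_0$ is a Lie subalgebra of $R$ of class at most $2$. Let $\Lambda_n=R\rtimes L_0$ be the space $R\oplus L_0$ in which $R$ is an abelian ideal, $L_0$ is a subalgebra and $[r,l]=rl$ for $r\in R$, $l\in L_0$. This is a Lie algebra because right multiplication makes $R$ a right $L_0$-module: $r[l,l']=(rl)l'-(rl')l$. Since $\Lambda_n/R\cong L_0$ has class at most $2$, $\Lambda_n\in\mathfrak{AN}_2$.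

**Step 2.** *Purpose: verify the identities of $\Lambda_n$.* Let $g_i=r_i+\ell_i+d_i$ with $r_i\in R$, $\ell_i\in V$, $d_i\in[V,V]$. Every value $u$ of $[y_1,y_2,y_3]$ lies in $R$, because $\Lambda_n/R$ has class at most $2$. The commutator $[g_i,g_j]$ is the sum of an element of $R$ and $[\ell_i+d_i,\ell_j+d_j]=[\ell_i,\ell_j]$, as the $d$'s are central in $L_0$. Since $R$ is abelian, for $u\in R$,
$$[u,[g_i,g_j]]=u[\ell_i,\ell_j]\quad\text{(product in }R).$$
Iterating, $u\cdot c_m(g_1,\dots,g_m)=u\,c_m(\ell_1,\dots,\ell_m)$ and $u\cdot\mathrm{pl}(g_1,\dots,g_4)=u\,\mathrm{pl}(\ell_1,\dots,\ell_4)$. For $m\ne n$ the first is $0$, and the second is always $0$, because the right factors are images of generators of $I_n$. So $\Lambda_n$ satisfies $w_m$ for all $m\ne n$, and also $[y_1,y_2,y_3]\cdot\mathrm{pl}$.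

**Step 3.** *Purpose: show that $w_n$ fails in $\Lambda_n$.* Take $y_1=x_1\in R$, in the abelian ideal, and $y_2=y_3=x_1\in V\subseteq L_0$. Then $[y_1,y_2,y_3]=x_1^3\in R$. Give the variables $x_1,\dots,x_n$ of $c_n$ the values $x_1,\dots,x_n\in V$. The value of $w_n$ is $x_1^3c_n(x_1,\dots,x_n)\in R$, which is nonzero by Proposition 9(iii).

**Step 4.** *Purpose: conclude.* Let $\mathfrak V$ be the subvariety of $\mathfrak{AN}_2$ defined by all $w_n$. Its identities form the fully invariant ideal of the free Lie algebra generated by the left side of (6) and all $w_n$, because the quotient of the free Lie algebra by this ideal lies in $\mathfrak V$. Suppose $\mathfrak V$ is defined by finitely many identities. Each of them lies in the fully invariant ideal generated by (6) and finitely many $w_n$, so all of them follow from (6) and $w_2,\dots,w_N$ for some $N$. By Steps 1 and 2, $\Lambda_{N+1}$ satisfies (6) and $w_2,\dots,w_N$, so it lies in $\mathfrak V$ and satisfies $w_{N+1}$. This contradicts Step 3. $\blacksquare$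

## 6. Independent cycles, $s_4$, and other nilpotency classes

*Proof of Theorem 8.*

**Item 1.** If $n\in S$, then $c_n\in W_S$ and $w_n$ holds in $\mathfrak V_S$ by definition. If $n\notin S$, then $W_S\subseteq W_{\{2,3,\dots\}\setminus\{n\}}$, so $c_n\notin W_S$ by Proposition 9(ii). Also $\Lambda_n\in\mathfrak V_S$ by Step 2 of Section 5, and $\Lambda_n$ does not satisfy $w_n$. So $S$ can be recovered from $W_S$ and from $\mathfrak V_S$, and the set $\{2,3,\dots\}$ has $2^{\aleph_0}$ subsets.

**Item 2.** For finite $S$ the defining sets are finite (with (6) for $\mathfrak V_S$). Let $S$ be infinite, and suppose that $W_S$ is finitely generated. Each generator lies in $W_{S'}$ for some finite $S'\subset S$, so $W_S=W_{S_0}$ for a finite $S_0\subset S$, which contradicts item 1. In the same way, a finite basis of $\mathfrak V_S$ would give $\mathfrak V_S=\mathfrak V_{S_0}$ with $S_0\subset S$ finite, again contradicting item 1.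

For the statement about $s_4=\sum_{\pi}\mathrm{sgn}(\pi)\,x_{\pi(1)}x_{\pi(2)}x_{\pi(3)}x_{\pi(4)}$, group the first two and the last two letters. Each ordered splitting of $\{1,2,3,4\}$ into pairs $i<j$ and $k<l$ contributes $\pm[x_i,x_j][x_k,x_l]$ with the sign of the permutation $(i,j,k,l)$. The signs of $1234,3412$ are $+$, those of $1324,2413$ are $-$, those of $1423,2314$ are $+$. With $a\circ b=ab+ba$,
$$s_4=[x_1,x_2]\circ[x_3,x_4]-[x_1,x_3]\circ[x_2,x_4]+[x_1,x_4]\circ[x_2,x_3],$$
and modulo $[x_1,x_2,x_3]$, where commutators of variables commute with each other, this equals $2\,\mathrm{pl}$. So for $p>2$ the identities $s_4$ and $\mathrm{pl}$ are equivalent modulo $[x_1,x_2,x_3]$. The L-variety defined by $[x_1,x_2,x_3]$ and $s_4$ then has weak T-ideal $W_\varnothing$, and the $W_S$ with $S$ infinite give sub-L-varieties of it that are not finitely based.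

**Item 3.** Let $c\ge2$. The polynomial $[x_1,\dots,x_{c+1}]$ lies in the ideal generated by $[x_1,x_2,x_3]$, so the L-variety it defines contains the one defined by $[x_1,x_2,x_3]$; by Theorem 6 it has a sub-L-variety that is not finitely based. Likewise $\mathfrak{AN}_c\supseteq\mathfrak{AN}_2$, and Theorem 7 applies.

Let $c=1$. Weak T-ideals containing $[x_1,x_2]$ correspond to the ideals of the commutative polynomial ring $K[x_1,x_2,\dots]$ closed under linear substitutions. These ideals are in particular invariant under all permutations of the variables. Every permutation-invariant ideal of this ring is generated by the orbits of finitely many polynomials (D. E. Cohen, J. Algebra 5 (1967) 267–273; M. Aschenbrenner and C. Hillar, Trans. Amer. Math. Soc. 359 (2007) 5171–5192). Preimages in $K\langle X\rangle$ of these finitely many polynomials, together with $[x_1,x_2]$, generate the given weak T-ideal. So every such weak T-ideal is finitely generated, and the L-variety defined by $[x_1,x_2]$ has the Specht property. $\blacksquare$
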